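# The two-phase singular set of the vectorial Bernoulli problem lies on a $C^1$ hypersurface

## 1. Affine maps on an interval and the radial map $\alpha x$

Fix $\Lambda>0$ and write $\lambda:=\sqrt\Lambda$. Take a nonzero vector $a\in\mathbb R^k$, the map $U(x)=ax$ on $(-1,1)$, and the energy
$$J(W)=\int_{-1}^1|W'|^2\,dx+\Lambda\,|\{W\ne0\}| ,$$
where $W$ must satisfy $W(\pm1)=\pm a$. The first term wants $W$ affine, the second pays for every point where $W$ is nonzero. Does $U$ minimize?

Let $W$ be a competitor and let $2s\in(0,2]$ be the measure of $\{W\neq0\}$. Since $W'=0$ a.e. on $\{W=0\}$, the integral of $W'$ over $\{W\ne0\}$ is $2a$, and Cauchy–Schwarz gives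
$$J(W)\ \ge\ \frac{|2a|^2}{2s}+2\Lambda s=2\Big(\frac{|a|^2}{s}+\Lambda s\Big).$$
Equality holds for the function that is zero on $(-1+s,1-s)$ and affine on the two remaining intervals. The right side, as a function of $s$, decreases on $(0,|a|/\lambda]$ and increases afterwards. So the minimum over $s\in(0,1]$ is at $s=1$, i.e. at $W=U$, exactly when $|a|\ge\lambda$. If $|a|<\lambda$ it pays to open a gap.

Now try the radial map $L(x)=\alpha x$ in $\mathbb R^d$, with $k=d$ and $\alpha>0$. Open a gap $B_\rho$ by subtracting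
$$V(x)=\alpha x\ \text{ in }B_\rho,\qquad V(x)=\alpha\rho^d\,\frac{x}{|x|^d}\ \text{ outside }B_\rho .$$
Then $L-V$ vanishes exactly on $\overline{B_\rho}$. With $n=x/|x|$ we have $\nabla(x|x|^{-d})=|x|^{-d}(I-d\,n\otimes n)$, whose square norm is $|x|^{-2d}(d^2-d)$. With $\omega_d=|B_1|$,
$$\int|\nabla V|^2=\alpha^2\Big[d\,\omega_d\rho^d+\rho^{2d}(d^2-d)\,d\omega_d\int_\rho^\infty r^{-d-1}dr\Big]=\alpha^2\omega_d\rho^d\,[d+d^2-d]=(d\alpha)^2\,|B_\rho| .$$
To get a true competitor, multiply $V$ by a cutoff $\chi_R$ ($=1$ on $B_R$, $=0$ off $B_{2R}$, $0\le\chi_R\le1$, $|\nabla\chi_R|\le C/R$). The zero set of $L-\chi_RV$ is still $\overline{B_\rho}$, because $|\chi_RV|\le|V|<\alpha|x|$ outside. The extra gradient cost is governed by $R^{-2}\int_{B_{2R}\setminus B_R}|V|^2\le CR^{-2}R^dR^{2-2d}=CR^{-d}\to0$. Since $\int\nabla L:\nabla(\chi_RV)=0$, the energy changes by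
$$\int|\nabla(\chi_RV)|^2-\Lambda|B_\rho|\ \longrightarrow\ \big((d\alpha)^2-\Lambda\big)|B_\rho| .$$
So $\alpha x$ is not a minimizer in large balls when $d\alpha<\lambda$. Notice that $d\alpha$ is the sum of the singular values of $\alpha I$, and in the first example $|a|$ is the sum of the singular values of the $k\times1$ matrix $a$. We shall prove that $x\mapsto Ax$, $A\ne0$, minimizes in every ball if and only if the sum of the singular values of $A$ is at least $\lambda$. Remember also the shape of $V$: outside the gap it has neither divergence nor curl, and inside the gap its divergence is the constant $d\alpha$. It will return.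

For a minimizing linear map $Ax$ the zero set is $\ker A$, a plane of dimension $d-\mathrm{rank}\,A\le d-1$, and $\{Ax\neq0\}$ has full density at its points. For a general minimizer we look at points where the zero set has density $0$, although it touches every neighborhood. Magnified at such a point, $U$ looks like a linear map $Ax$. But the map might depend on the sequence of magnifications, and it might jump from one point to the next. Do these points nevertheless lie on a smooth hypersurface, as the planes $\ker A$ do?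

## 2. Minimizers, points of density one, and the theorem

Let $D\subset\mathbb R^d$ be open, $d,k\ge1$. For $W\in H^1(D;\mathbb R^k)$ put
$$J_\Lambda(W,D)=\int_D|\nabla W|^2\,dx+\Lambda|\Omega_W\cap D|,\qquad\Omega_W=\{W\ne0\}.$$

**Definition (minimizer).** $U\in H^1(D;\mathbb R^k)$ is a minimizer in $D$ if $J_\Lambda(U,D)\le J_\Lambda(W,D)$ for every $W\in H^1_{loc}(D;\mathbb R^k)$ with $W-U\in H^1_0(D;\mathbb R^k)$. A global minimizer is a map on $\mathbb R^d$ that minimizes in every ball $B_R$.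

As usual, the energy is understood to be finite (or minimality is understood on bounded subdomains). Hence restrictions of $U$ to balls $B\subset\subset D$ are minimizers there, and so are the rescalings $U_{x,r}(y):=\frac1rU(x+ry)$. The one fact about minimizers that we take without proof is that they are locally Lipschitz in $D$. So $U$ is continuous and $\Omega_U$ is open.

**Definition (two-phase singular set).** $\mathrm{Sing}_2(\partial\Omega_U)$ is the set of points of $\partial\Omega_U\cap D$ at which $\Omega_U$ has Lebesgue density $1$. We abbreviate it to $\Sigma$.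

*Examples.* For $U=Ax$ with $A\ne0$ we have $\Sigma=\ker A$. By contrast, let $e$ be a unit vector and $U(x)=\lambda x^+e$ on $(-1,1)$. It minimizes: a competitor with $|\Omega_W|=m$ has energy at least $\Lambda/m+\Lambda m\ge2\Lambda=J_\Lambda(U,(-1,1))$. Its free boundary point $0$ has density $\frac12$, so $\Sigma=\emptyset$.

A blow-up of $U$ at $x$ is a locally uniform limit of $U_{x,r_n}$ for some $r_n\to0^+$. Matrices: $\langle A,B\rangle=A:B=\mathrm{tr}(A^TB)$, $|A|^2=\langle A,A\rangle$, $(\nabla V)_{ij}=\partial_jV_i$, $(u\otimes y)_{ij}=u_iy_j$; for symmetric matrices $\le$ is the order of quadratic forms. Repeated indices are summed.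

**Definition (nuclear norm).** $\|A\|_*:=\mathrm{tr}\,(A^TA)^{1/2}$, the sum of the singular values.

*Examples.* $\|\mathrm{diag}(3,4)\|_*=7$ while $|\mathrm{diag}(3,4)|=5$; $\|a\otimes b\|_*=|a||b|$; $\|\alpha I\|_*=d\alpha$. For $A\in\mathbb R^{k\times d}$, $|A|\le\|A\|_*\le\sqrt d\,|A|$.

**Theorem.** Let $U$ be a minimizer in $D$.

1. For each $x_0\in\Sigma$ there are $r>0$ and an embedded $C^1$ hypersurface $\Gamma$ with $\Sigma\cap B_r(x_0)\subset\Gamma$.
2. $\Sigma$ is relatively closed in $D$. At each $x\in\Sigma$ the blow-up $y\mapsto A^xy$ is unique, $x\mapsto A^x$ is continuous on $\Sigma$, and $U(x+y)=A^xy+o(|y|)$ uniformly for $x$ in compact subsets of $\Sigma$.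
3. If $\mathrm{rank}\,A^{x_0}=j$ (then $j\ge1$), $\Sigma$ is contained near $x_0$ in a $C^1$ manifold of dimension $d-j$. This dimension is optimal.
4. A linear map $Ax$, $A\neq0$, is a global minimizer iff $\|A\|_*\ge\sqrt\Lambda$. So $\|A^x\|_*\ge\sqrt\Lambda$ on $\Sigma$. If $\|A^{x_0}\|_*>\sqrt\Lambda$, then $U$ is harmonic near $x_0$.

The question answered by part 1 is posed, for $k\ge2$, by Giovanni Siclari and Bozhidar Velichkov in "On the blow-up of the vectorial Bernoulli free boundary problem", arXiv:2602.00741 (2026), where it is stated as open.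

**Padding.** Appending zero components to $U$ gives a minimizer: if $W=(W',W'')$ competes with $(U,0)$, then $J_\Lambda(W)\ge J_\Lambda(W')\ge J_\Lambda(U)$. Neither $\Omega_U$ nor any product $A^TA$ changes. So from now on $k\ge d$. The gain is that every $A\in\mathbb R^{k\times d}$ has a polar decomposition $A=QS$ with $S=(A^TA)^{1/2}$ and $Q^TQ=I_d$; then $\langle Q,A\rangle=\mathrm{tr}\,S=\|A\|_*$.

**Standing constants.** Fix $x_0\in\Sigma$ and $r_*\in(0,1]$ with $B_{16r_*}(x_0)\subset\subset D$, and let $L_0$ be a Lipschitz constant of $U$ there. $C$ denotes constants, possibly different at each occurrence, depending only on $d,k,\Lambda,L_0$. Unless otherwise said, points $x$ lie in $B_{r_*}(x_0)$ and radii are $\le r_*$.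

## 3. Whitney's theorem and the field $A^TA$

Two textbook theorems will be used at the end.

**Whitney's $C^1$ extension theorem.** Let $Z\subset\mathbb R^d$ be compact, let $f:Z\to\mathbb R$ and $\nu:Z\to\mathbb R^d$ be continuous, and suppose $|f(y)-f(x)-\nu(x)\cdot(y-x)|=o(|x-y|)$ uniformly for $x,y\in Z$, $|x-y|\to0$. Then there is $F\in C^1(\mathbb R^d)$ with $F=f$ and $\nabla F=\nu$ on $Z$.

**Löwner's theorem (square root).** If $0\le G\le G'$ are symmetric, then $\sqrt G\le\sqrt{G'}$.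

Here is how Whitney's theorem enters. Take $x,y\in\Sigma$ close together, $r=|x-y|$, $\xi=(y-x)/r$. At scale $r$ the function $U_{x,r}$ is close to a linear map, given by a matrix $A_{x,r}$, and $U_{x,r}(\xi)=U(y)/r=0$. So $A_{x,r}\xi\approx0$. If $A_{x,r}$ could be replaced by a matrix depending continuously on $x$ alone, the data $f=0$, $\nu(x)=$ a row of that matrix, would satisfy Whitney's condition. Then $\Sigma$ would lie in $\{F=0\}$ with $\nabla F\ne0$.

For this, $G_{x,r}:=A_{x,r}^TA_{x,r}$ serves as well as $A_{x,r}$: it has the same kernel and the same rank. So the target is: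
$$G_{x,r}\to G(x)\ \text{ uniformly on compact subsets of }\Sigma\text{ as }r\to0.$$
Sections 4–8 collect the estimates. In Section 9 we see why the direct attack on $A_{x,r}$, and then the direct attack on $G_{x,r}$, both fall short, and what replaces them.

## 4. Outer and inner variations, Weiss's monotonicity, compactness

**Outer variations.** *Purpose: variations that do not move $\Omega_U$.* Let $f$ be Lipschitz with compact support in $D$ and $T\in\mathbb R^{k\times k}$. For small $|t|$ the matrices $I+tf(x)T$ are invertible, so $(I+tfT)U$ has the same set $\Omega$ as $U$. The derivative of the Dirichlet energy at $t=0$ must vanish: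
$$\int\nabla U:\nabla(fTU)=0.\tag{4.1}$$
Take $T=I$ and $f=1$ on $B_s$, $f=0$ off $B_{s+\epsilon}$, linear in the radius in between. Since $\nabla U:(U\otimes\nabla f)=-\epsilon^{-1}U\cdot\partial_\nu U$ on the annulus, letting $\epsilon\to0$ gives, for balls with any center and a.e. radius,
$$\int_{B_s}|\nabla U|^2=\int_{\partial B_s}U\cdot\partial_\nu U .\tag{4.2}$$

**Inner variations.** *Purpose: variations that move $\Omega_U$.* Let $X\in C_c^\infty(D;\mathbb R^d)$ and use $U\circ(\mathrm{id}+tX)^{-1}$. Changing variables, its energy is $\int|\nabla U(I+t\nabla X)^{-1}|^2\det(I+t\nabla X)+\Lambda\int\chi_{\Omega_U}\det(I+t\nabla X)$. Setting the derivative at $t=0$ equal to zero,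
$$\int\big[2\nabla U^T\nabla U-(|\nabla U|^2+\Lambda\chi_{\Omega_U})I\big]:\nabla X=0.\tag{4.3}$$

**Three functions of the scale.** Put
$$H(x,r)=r^{-d-1}\!\int_{\partial B_r(x)}|U|^2,\qquad \mathcal W(x,r)=r^{-d}J_\Lambda(U,B_r(x))-H(x,r),\qquad\kappa(x,r)=r^{-d}|B_r(x)\setminus\Omega_U| .$$
They are locally Lipschitz in $r>0$ and continuous in $x$, because $U$ is locally Lipschitz. (For $d=1$, integrals over spheres are sums over two points.) In terms of $U_r=U_{x,r}$ we have $\mathcal W=J_\Lambda(U_r,B_1)-\int_{\partial B_1}|U_r|^2$.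

**Monotonicity of $\mathcal W$.** *Purpose: to get homogeneous blow-ups.* Let $z$ be the $1$-homogeneous extension of $U_r|_{\partial B_1}$. For a.e. $r$, minimality gives
$$J_\Lambda(U_r,B_1)\le J_\Lambda(z,B_1)=\frac1d\int_{\partial B_1}\big(|\nabla_\theta U_r|^2+|U_r|^2+\Lambda\chi_{\Omega_{U_r}}\big).$$
On $\partial B_1$ we have $r\partial_rU_r=\partial_\nu U_r-U_r$. Hence
$$r\mathcal W'=-d\,J_\Lambda(U_r,B_1)+\int_{\partial B_1}\big(|\nabla U_r|^2+\Lambda\chi_{\Omega_{U_r}}\big)-2\int_{\partial B_1}U_r\cdot(\partial_\nu U_r-U_r).$$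
Insert the bound for $J_\Lambda(U_r,B_1)$. The tangential gradients and the $\Lambda$-terms cancel, and $|\partial_\nu U_r|^2-|U_r|^2-2U_r\cdot\partial_\nu U_r+2|U_r|^2$ is a square:
$$r\mathcal W'\ \ge\ \int_{\partial B_1}|\partial_\nu U_r-U_r|^2 .\tag{4.4}$$
So $\mathcal W$ is nondecreasing in $r$. If it is constant, $r\partial_rU_r=0$ and $U$ is $1$-homogeneous about $x$.

**Derivative of $H$.** By (4.2), $rH'=2\int_{\partial B_1}U_r\cdot(\partial_\nu U_r-U_r)=2\big[\int_{B_1}|\nabla U_r|^2-H\big]$. Since $\int_{B_1}|\nabla U_r|^2-H=\mathcal W-\Lambda|\Omega_{U_r}\cap B_1|$,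
$$rH'=2\big[\mathcal W(x,r)-\Lambda\omega_d+\Lambda\kappa(x,r)\big].\tag{4.5}$$

**Lemma 1 (compactness).** Let $U_n$ be minimizers on balls exhausting $\mathbb R^d$, uniformly Lipschitz, with $U_n\to U_\infty$ locally uniformly. Then $U_\infty$ is a minimizer in each ball, $U_n\to U_\infty$ in $H^1_{loc}$, and $|\Omega_{U_n}\cap B_s|\to|\Omega_{U_\infty}\cap B_s|$ for all $s$.

*Proof.* Let $V-U_\infty\in H^1_0(B_s)$, $V=U_\infty$ outside $B_s$. Let $\eta=1$ on $B_s$, $\eta=0$ off $B_{s+\tau}$, $|\nabla\eta|\le C/\tau$. In $B_{s+\tau}$ compare $U_n$ with $\eta V+(1-\eta)U_n$, which is $V$ on $B_s$. On the annulus its gradient is bounded by $C+C\tau^{-1}\sup_{B_{s+\tau}}|U_\infty-U_n|$, where here $C$ depends on the Lipschitz bound. So $J_\Lambda(U_n,B_s)\le J_\Lambda(V,B_s)+C_s\tau+o_n(1)$ for fixed $\tau$. Letting $n\to\infty$ and then $\tau\to0$,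
$$\limsup_nJ_\Lambda(U_n,B_s)\le J_\Lambda(V,B_s).$$
On the other hand $\int_{B_s}|\nabla U_\infty|^2\le\liminf\int_{B_s}|\nabla U_n|^2$. Also $\chi_{\Omega_{U_\infty}}\le\liminf\chi_{\Omega_{U_n}}$ pointwise, so $|\Omega_{U_\infty}\cap B_s|\le\liminf|\Omega_{U_n}\cap B_s|$ by Fatou. With $V=U_\infty$ both pieces must converge, and convergence of Dirichlet energies upgrades weak to strong convergence. Now general $V$ gives $J_\Lambda(U_\infty,B_s)=\lim J_\Lambda(U_n,B_s)\le J_\Lambda(V,B_s)$. $\square$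

Consequently $\mathcal W(U_n,0,s)\to\mathcal W(U_\infty,0,s)$ for every $s$, where the first argument names the function.

## 5. Which linear maps minimize

**Lemma 2.** Let $A\ne0$. Then $L(x)=Ax$ is a global minimizer iff $\|A\|_*\ge\lambda$.

*Proof.* After padding, $k\ge d$; write $A=QS$, $Q^TQ=I_d$, $a=\mathrm{tr}\,S=\|A\|_*$. Since $A\ne0$, $|\{L=0\}|=0$. For $V\in H_0^1(B)$ we have $\int A:\nabla V=0$, so
$$J_\Lambda(L-V,B)-J_\Lambda(L,B)=\int|\nabla V|^2-\Lambda|K|,\qquad K=\{L-V=0\}\cap B.\tag{5.1}$$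

**Step 1: sufficiency.** *This step bounds the cost of a gap from below.* On $K$ we have $V=L$, so $\nabla V=A$ a.e. there. Let $\psi=Q^TV$. For $\psi\in H_0^1(B;\mathbb R^d)$, $\int\partial_j\psi_i\partial_i\psi_j=\int(\mathrm{div}\,\psi)^2$, hence
$$\int|\nabla V|^2\ge\int|\nabla\psi|^2=\int(\mathrm{div}\,\psi)^2+\tfrac12|\nabla\psi-\nabla\psi^T|^2\ \ge\int_K(\mathrm{div}\,\psi)^2=a^2|K|,\tag{5.2}$$
because $\mathrm{div}\,\psi=\mathrm{tr}(Q^TA)=a$ on $K$. So (5.1) is at least $(a^2-\Lambda)|K|\ge0$ if $a\ge\lambda$.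

Equality in (5.2) would need $\psi$ curl-free, with divergence $a$ on $K$ and $0$ elsewhere, as for $V$ in Section 1. To prove necessity we construct such fields by an obstacle problem. From here on, suppose that $L$ is a global minimizer and $a<\lambda$; we seek a contradiction.

**Step 2: reduction to $d\ge3$.** *In dimension at least $3$ potentials decay.* The map $\tilde L(x,y)=Ax$ is a global minimizer on $\mathbb R^{d+2}$. Indeed, let $\tilde W$ compete with $\tilde L$ in a ball of radius $R$. For a.e. $y\in\mathbb R^2$ with $|y|<R$ the slice $\tilde W(\cdot,y)-L$ is in $H^1_0$ of the ball of radius $\sqrt{R^2-|y|^2}$, as one sees by approximating $\tilde W-\tilde L$ by test functions. The energy of $\tilde W$ is at least the integral over $y$ of the energies of its slices, since $y$-derivatives are dropped; each slice has at least the energy of $L$; and the energy of $\tilde L$ is exactly the integral of the energies of the slices $L$. The new matrix has two zero columns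 more, so its nuclear norm is the same. Pad again so that $k\ge d+2$. So we may assume $d\ge3$.

**Step 3: an obstacle problem.** *This step produces a set $E$ and a potential $p$ whose gradient is the wanted field.* Take $\epsilon>0$ with $a_\epsilon:=a+d\epsilon<\lambda$, and put $S_\epsilon=S+\epsilon I$, $g(x)=1-\frac12x\cdot S_\epsilon x$. So $\Delta g=-a_\epsilon$, and $\{g\ge0\}$ is bounded (this is why $\epsilon$ is there: $S$ may be singular). Let $\mathcal D^{1,2}$ be the completion of $C_c^\infty(\mathbb R^d)$ in $\|\nabla\cdot\|_{L^2}$; as $d\ge3$, $\mathcal D^{1,2}\subset L^{2d/(d-2)}$. Let $p$ minimize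
$$\Phi(p)=\tfrac12\int|\nabla p|^2+a_\epsilon\int(g-p)^+\qquad\text{on }\mathcal D^{1,2}.$$
A minimizer exists: $\Phi(g^+)<\infty$, a minimizing sequence is bounded, a subsequence converges weakly and a.e., and Fatou handles the second term. We derive its properties in order.

* $p\ge0$, since $\Phi(p^+)\le\Phi(p)-\frac12\int|\nabla p^-|^2$.
* Let $0\le\phi\in C_c^\infty$, $t\downarrow0$. From $\Phi(p+t\phi)\ge\Phi(p)$ we get $\int\nabla p\cdot\nabla\phi\ge0$, because the second term of $\Phi$ does not increase. From $\Phi(p-t\phi)\ge\Phi(p)$ we get $\int\nabla p\cdot\nabla\phi\le a_\epsilon\int_{\{p\le g\}}\phi$. So $-\Delta p=f\in L^\infty$ with $0\le f\le a_\epsilon\chi_{\{p\le g\}}$. Hence $p\in W^{2,q}_{loc}$ for all $q<\infty$, and $p\in C^1$.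
* The set $O=\{p<g\}$ is empty. It is open, and two-sided variations supported in $O$ give $f=a_\epsilon$ there. It lies in $\{g>0\}$, as $p\ge0$, so it is bounded. In $O$ the function $p-g$ is harmonic, it is continuous on $\overline O$ and zero on $\partial O$. So $p=g$ in $O$, which is only possible if $O=\emptyset$.
* So $p\ge g$. Let $E=\{p=g\}$; it is closed and contained in $\{g\ge0\}$, so compact. On $E$ we have $D^2(p-g)=0$ a.e., so $f=-\Delta g=a_\epsilon$ a.e. on $E$. Together with $f\le a_\epsilon\chi_{\{p\le g\}}=a_\epsilon\chi_E$ this gives $-\Delta p=a_\epsilon\chi_E$.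
* $|E|>0$. Otherwise $p$ would be harmonic and in $L^{2d/(d-2)}$, so $p=0$ by the mean value property, against $p(0)\ge g(0)=1$.
* On $E$ the function $p-g\ge0$ is minimal, so $\nabla p=\nabla g=-S_\epsilon x$.
* $p$ is the Newtonian potential of $a_\epsilon\chi_E$: that potential is $O(|x|^{2-d})$, hence in $L^{2d/(d-2)}$, so the difference is harmonic in $L^{2d/(d-2)}$ and vanishes. Hence $\nabla p=O(|x|^{1-d})$, $D^2p=O(|x|^{-d})$ at infinity.
* $\int|D^2p|^2=a_\epsilon^2|E|$. Indeed $|D^2p|^2-(\Delta p)^2=\partial_j(\partial_ip\,\partial_{ij}p)-\partial_i(\partial_ip\,\Delta p)$ for smooth $p$. Integrate over a large $B_\rho$, near whose boundary $p$ is smooth; inside, $p\in W^{2,2}$ is handled by mollification. The boundary terms are $O(\rho^{d-1}\rho^{1-d}\rho^{-d})\to0$, so $\int|D^2p|^2=\int(\Delta p)^2$.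

**Step 4: the competitor.** *This step turns $p$ into a map with less energy than $L$.* Put $V=-QSS_\epsilon^{-1}\nabla p$. On $E$, $V=QSx=Ax$. The matrix $QSS_\epsilon^{-1}$ has operator norm at most $1$, so $\int|\nabla V|^2\le\int|D^2p|^2=a_\epsilon^2|E|<\Lambda|E|$. With cutoffs $\chi_\rho$ as in Section 1, $\rho^{-2}\int_{B_{2\rho}\setminus B_\rho}|V|^2=O(\rho^{-d})$, so $\int|\nabla(\chi_\rho V)|^2\to\int|\nabla V|^2$. For $\rho$ large, $L-\chi_\rho V$ vanishes on $E$, and (5.1) gives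
$$J_\Lambda(L-\chi_\rho V,B_{2\rho})-J_\Lambda(L,B_{2\rho})\le\int|\nabla(\chi_\rho V)|^2-\Lambda|E|<0,$$
a contradiction. $\square$

## 6. Density-one points and uniform closeness to linear maps

**Lemma 3.** (a) Let $x\in D$ with $U(x)=0$. Then $\mathcal W(x,0+)\le\Lambda\omega_d$, and $x\in\Sigma$ iff equality holds. So $\mathcal W(x,r)\ge\Lambda\omega_d$ for $x\in\Sigma$, and $\Sigma$ is relatively closed in $D$.

(b) If $x_n\in\Sigma$, $x_n\to x_0\in\Sigma$, $r_n\to0$, then up to subsequences $U_{x_n,r_n}\to A'y$ locally uniformly, with $A'\ne0$ and $\|A'\|_*\ge\lambda$.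

*Proof of (a).* *We read the density off $\mathcal W(x,0+)$.* As $U(x)=0$ and $U$ is Lipschitz, $\mathcal W(x,\cdot)$ is bounded near $0$, and every $r_n\to0$ has a subsequence with $U_{x,r_n}\to U_\infty$ locally uniformly. By Lemma 1, $U_\infty$ is a global minimizer and $\mathcal W(U_\infty,0,s)=\lim\mathcal W(x,sr_n)=\mathcal W(x,0+)$ for all $s$. So $U_\infty$ is $1$-homogeneous by (4.4). Then $U_\infty\cdot\partial_\nu U_\infty=|U_\infty|^2/s$ on $\partial B_s$, and (4.2) with scaling gives $\int_{B_1}|\nabla U_\infty|^2=\int_{\partial B_1}|U_\infty|^2$. Hence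
$$\mathcal W(x,0+)=\mathcal W(U_\infty,0,1)=\Lambda|\Omega_{U_\infty}\cap B_1|=\Lambda\lim_n\frac{|\Omega_U\cap B_{r_n}(x)|}{r_n^d}.$$
The left side does not depend on the sequence, so the density of $\Omega_U$ at $x$ exists and equals $\mathcal W(x,0+)/(\Lambda\omega_d)$. So $\mathcal W(x,0+)\le\Lambda\omega_d$, with equality iff the density is $1$. In that case $x\notin\Omega_U$ and $x\in\overline{\Omega_U}$, so $x\in\partial\Omega_U$ and $x\in\Sigma$. Conversely, a point of $\Sigma$ satisfies $U(x)=0$, because $\Omega_U$ is open, and has density $1$. By monotonicity $\mathcal W(x,r)\ge\Lambda\omega_d$ on $\Sigma$. If $\Sigma\ni x_n\to x\in D$, then $U(x)=0$ and $\mathcal W(x,r)=\lim\mathcal W(x_n,r)\ge\Lambda\omega_d$ for all small $r$, so $x\in\Sigma$.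

*Proof of (b).* *Monotonicity lets the point and the scale vary together.* The functions $U_{x_n,r_n}$ are $L_0$-Lipschitz and vanish at $0$; let $U_\infty$ be a subsequential limit. For $s>0$ and fixed small $r$, once $sr_n\le r$,
$$\Lambda\omega_d\le\mathcal W(x_n,sr_n)\le\mathcal W(x_n,r)\to\mathcal W(x_0,r).$$
Letting $r\to0$ and using Lemma 1, $\mathcal W(U_\infty,0,s)=\Lambda\omega_d$ for all $s$. So $U_\infty$ is $1$-homogeneous, and as in (a) $|\Omega_{U_\infty}\cap B_1|=\omega_d$. Thus $\{U_\infty=0\}$ is null. Comparing with the harmonic replacement in a ball, whose set $\Omega$ cannot be larger in measure, we see that $U_\infty$ minimizes the Dirichlet energy, so it is harmonic. Its gradient is $0$-homogeneous and continuous at $0$, hence constant: $U_\infty=A'y$, with $A'\ne0$. Now use Lemma 2. $\square$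

**The averaged matrix.** Fix a radial $0\le\theta\in C_c^\infty(B_2)$ with $\int y_iy_j\theta\,dy=\delta_{ij}$ and put
$$A_{x,r}:=\int U_{x,r}\otimes y\,\theta(y)\,dy\in\mathbb R^{k\times d},\qquad G_{x,r}:=A_{x,r}^TA_{x,r},\qquad\zeta(y):=\int_{|y|}^\infty s\,\theta(s)\,ds .$$
So $0\le\zeta\in C_c^\infty(B_2)$ and $\nabla\zeta=-\theta y$. If $U_{x,r}=Ay$, then $A_{x,r}=A$. If $U(x)=0$, then $|U_{x,r}(y)|\le L_0|y|$ and $|A_{x,r}|\le C$. Both matrices are continuous in $x$.

**Uniform closeness.** *For every $\delta>0$ there is $r_0\in(0,r_*]$ such that*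
$$\sup_{B_4}|U_{x,r}-A_{x,r}y|\le\delta,\qquad\|A_{x,r}\|_*\ge\lambda-\delta\qquad\text{for }x\in\Sigma\cap B_{r_0}(x_0),\ 0<r\le r_0.\tag{6.1}$$
Otherwise there are $x_n\in\Sigma$, $x_n\to x_0$, $r_n\to0$ violating one of the two. By Lemma 3(b), along a subsequence $U_{x_n,r_n}\to A'y$ uniformly on $B_4$, $A_{x_n,r_n}\to A'$ and $\|A'\|_*\ge\lambda$: a contradiction.

## 7. The zero set and the harmonic replacement: near equality in (5.2)

In this section $U$ denotes a rescaled minimizer, $L_0$-Lipschitz on a neighborhood of $\overline{B_4}$. Put $K:=B_4\cap\{U=0\}$ and $\kappa:=|K|$; for $U_{x,r}$ this is $4^d\kappa(x,4r)$. For $R\in[3,4]$ let $h$ be harmonic in $B_R$ with $h=U$ on $\partial B_R$, and $\varphi:=h-U\in H_0^1(B_R)$. For $Y\in H_0^1(B_3;\mathbb R^k)$ put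
$$\ell(Y):=-\int\nabla U:\nabla Y=\int\nabla\varphi:\nabla Y .$$
Since $\int\nabla h:\nabla\varphi=0$ we have $\int_{B_R}|\nabla U|^2-|\nabla h|^2=\int_{B_R}|\nabla\varphi|^2$, and $J_\Lambda(U,B_R)\le J_\Lambda(h,B_R)$ gives
$$\int_{B_R}|\nabla\varphi|^2\le\Lambda|K\cap B_R|\le\Lambda\kappa,\qquad\|\varphi\|_{L^2(B_R)}\le C\sqrt\kappa,\tag{7.1}$$
the second by Poincaré. So $\varphi$ has size $\sqrt\kappa$, and in general $\ell(Y)$ has size $\sqrt\kappa$ as well. The next identity says that for $Y=\nabla h\,X$ it has size $\kappa$.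

**An exact identity.** For $X\in C_c^\infty(B_{5/2};\mathbb R^d)$,
$$2\ell(\nabla h\,X)=\int\big[2\langle\nabla\varphi^T\nabla\varphi,\nabla X\rangle-|\nabla\varphi|^2\,\mathrm{div}X\big]+\Lambda\int_K\mathrm{div}X.\tag{7.2}$$
*Proof.* Let $\tau(F,F')=F^TF'+F'^TF-\langle F,F'\rangle I$. For smooth $\varphi$, since $\Delta h=0$,
$$\partial_j\tau(\nabla h,\nabla\varphi)_{ij}=\partial_j\big(\partial_ih\cdot\partial_j\varphi+\partial_i\varphi\cdot\partial_jh-\delta_{ij}\,\partial_mh\cdot\partial_m\varphi\big)=\partial_ih\cdot\Delta\varphi,$$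
because the four terms with second derivatives $\partial_{ij}h\cdot\partial_j\varphi$, $\partial_{ij}\varphi\cdot\partial_jh$ cancel in pairs. Hence
$$\int\tau(\nabla h,\nabla\varphi):\nabla X=-\int\partial_ih\cdot\Delta\varphi\,X_i=\int\nabla\varphi:\nabla(\nabla h\,X).$$
Both ends are continuous in $\varphi\in H^1$ near $\mathrm{supp}\,X$, where $h$ is smooth, so by density this holds for our $\varphi$; the right end is $\ell(\nabla hX)$. With $h$ in place of $\varphi$ the same computation gives $\int\tau(\nabla h,\nabla h):\nabla X=0$. Now (4.3) reads $\int\tau(\nabla U,\nabla U):\nabla X-\Lambda\int\chi_{\Omega_U}\mathrm{div}X=0$. Here $-\Lambda\int\chi_{\Omega_U}\mathrm{div}X=\Lambda\int_K\mathrm{div}X$, as $\int\mathrm{div}X=0$. Insert $\nabla U=\nabla h-\nabla\varphi$, so $\tau(\nabla U,\nabla U)=\tau(\nabla h,\nabla h)-2\tau(\nabla h,\nabla\varphi)+\tau(\nabla\varphi,\nabla\varphi)$. $\square$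

When $U$ is close to a linear map with $\|A\|_*$ not much below $\lambda$, (7.1) is an upper bound nearly matching the lower bound (5.2). So $\varphi$ must be almost an optimal field: almost curl-free, with divergence almost $\|A\|_*\chi_K$. This makes the quadratic terms in (7.2) computable.

**Lemma 4.** Let $\beta=\frac1{2d+2}\le\frac14$. There is $\delta_1\in(0,\frac1{16}]$ depending on $\Lambda$ such that, if $0<\delta\le\delta_1$, $\sup_{B_4}|U-Ay|\le\delta$ and $a:=\|A\|_*\ge\lambda-\delta$, then for a suitable $R\in[3,4]$, with $S=(A^TA)^{1/2}$: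

* (i) $|a^2-\Lambda|\,|K\cap B_3|\le C\sqrt\delta\,\kappa$;
* (ii) $\|\varphi\|_{L^2(B_R)}\le C\delta^\beta\sqrt\kappa$;
* (iii) $\big|2\ell(\nabla h\,X)-2a\int_K\langle S,\nabla X\rangle\big|\le C\delta^\beta\kappa\,\|X\|_{C^2}$ for $X\in C_c^\infty(B_{5/2};\mathbb R^d)$.

*Proof.* **Step 1: size of $\kappa$ and choice of $R$.** *We want little of $K$ near $\partial B_R$, where $\nabla h$ is not controlled.* From $2|Ay|\le|U(y)-U(-y)|+2\delta$ we get $|A|\le C$. Let $\delta_1=\min(\frac1{16},\frac\lambda2)$. The largest singular value of $A$ is at least $a/d\ge c>0$, and $K\subset\{|Ay|\le\delta\}$ lies in a slab of width $C\delta$, so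
$$\kappa\le C\delta.\tag{7.3}$$
Let $t=\sqrt\delta\le\frac14$. The annuli $B_{3+(i+1)t}\setminus B_{3+it}$ with $i\ge1$, $3+(i+1)t\le4$ are disjoint, and their number is at least $\frac1t-2\ge\frac1{2t}$. So for one of them, with $R=3+(i+1)t$, $|K\cap(B_R\setminus B_{R-t})|\le2t\kappa$. Put $K'=K\cap B_{R-t}\supset K\cap B_3$. Since $|h-Ay|^2$ is subharmonic, $|h-Ay|\le\delta$ in $B_R$. By gradient estimates, $|\nabla h-A|\le C\delta/t=C\sqrt\delta$ in $B_{R-t}$ and $|\nabla h-A|\le C\delta$ in $B_{5/2}$.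

**Step 2: the deficit.** *We make (5.2) quantitative.* Write $A=QS$, $Q^TQ=I_d$, and
$$\psi=Q^T\varphi,\quad\varphi^\perp=(I-QQ^T)\varphi,\quad c=\nabla\psi-\nabla\psi^T,\quad\sigma=\mathrm{div}\,\psi-a\chi_{K'},\quad\mathcal D:=\int\sigma^2+\tfrac12|c|^2+|\nabla\varphi^\perp|^2,$$
integrals being over $B_R$. A.e. on $K\cap B_R$ we have $\nabla U=0$, so $\nabla\varphi=\nabla h$. On $K'$ therefore $\mathrm{div}\,\psi=\langle Q,\nabla h\rangle\ge\langle Q,A\rangle-C\sqrt\delta=a-C\sqrt\delta$. By (7.1) and the identity in (5.2),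
$$\Lambda|K\cap B_R|\ge\int|\nabla\varphi|^2=\int(\mathrm{div}\,\psi)^2+\tfrac12|c|^2+|\nabla\varphi^\perp|^2,$$
$$\int(\mathrm{div}\,\psi)^2=\int\sigma^2+2a\int_{K'}\mathrm{div}\,\psi-a^2|K'|\ \ge\ \int\sigma^2+a^2|K'|-C\sqrt\delta\,\kappa .$$
With $|K\cap B_R|\le|K'|+2\sqrt\delta\kappa$ we obtain $\mathcal D+(a^2-\Lambda)|K'|\le C\sqrt\delta\,\kappa$. Since $a\ge\lambda-\delta\ge0$, $a^2-\Lambda\ge-C\delta$. So
$$\mathcal D\le C\sqrt\delta\,\kappa ,\tag{7.4}$$
and $-C\delta\kappa\le(a^2-\Lambda)|K'|\le C\sqrt\delta\kappa$, which gives (i).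

**Step 3: proof of (ii).** *A nearly curl-free field whose divergence sits on a small set is small in $L^2$.* By Poincaré, $\|\varphi^\perp\|_{L^2}^2\le C\mathcal D$. For $g\in L^2(B_R;\mathbb R^d)$ let $\Delta v=g$, $v\in H_0^1\cap H^2$, $\|v\|_{H^2}\le C\|g\|_{L^2}$. For $\psi\in H^1_0$ we have $\int\nabla\psi:\nabla v^T=\int\mathrm{div}\,\psi\,\mathrm{div}\,v$, and $c:(\nabla v-\nabla v^T)=2\nabla\psi:\nabla v-2\nabla\psi:\nabla v^T$. Hence
$$\int\psi\cdot g=-\int\nabla\psi:\nabla v=-\int\mathrm{div}\,\psi\,\mathrm{div}\,v-\tfrac12\int c:(\nabla v-\nabla v^T).$$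
Write $\mathrm{div}\,\psi=\sigma+a\chi_{K'}$ and let $p=2+\frac2d$, so that $H^1(B_R)\subset L^p(B_R)$. Then
$$\Big|\int\psi\cdot g\Big|\le C\sqrt{\mathcal D}\,\|g\|+a|K'|^{1-1/p}\|\mathrm{div}\,v\|_{L^p}\le C\big(\delta^{1/4}\sqrt\kappa+\kappa^{1-1/p}\big)\|g\|.$$
By (7.3), $\kappa^{1-1/p}\le C\delta^{1/2-1/p}\sqrt\kappa$, and $\frac12-\frac1p=\frac12-\frac d{2d+2}=\beta\le\frac14$. This proves (ii).

**Step 4: the quadratic form of $\nabla\varphi$.** *Claim: for $\Psi\in C_c^\infty(B_{5/2};\mathbb R^{d\times d})$,*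
$$\Big|\int\langle\nabla\varphi^T\nabla\varphi,\Psi\rangle-a\int_K\langle S,\Psi\rangle\Big|\le C\delta^\beta\kappa\,\|\Psi\|_{C^1}.\tag{7.5}$$
Since $\varphi=Q\psi+\varphi^\perp$ and $Q^T\varphi^\perp=0$, $\nabla\varphi^T\nabla\varphi=\nabla\psi^T\nabla\psi+(\nabla\varphi^\perp)^T\nabla\varphi^\perp$, and the last term contributes at most $C\mathcal D\|\Psi\|_\infty$. Next, $\partial_i\psi_l=\partial_l\psi_i-c_{il}$. So $\partial_i\psi_l\,\partial_j\psi_l=\partial_l\psi_i\,\partial_j\psi_l+O(|c||\nabla\psi|)$, and after integration the error is at most $C\sqrt{\mathcal D}\sqrt\kappa\|\Psi\|_\infty\le C\delta^{1/4}\kappa\|\Psi\|_\infty$. Now we move derivatives: for smooth $\psi$,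
$$\partial_l\psi_i\,\partial_j\psi_l-\partial_j\psi_i\,\partial_l\psi_l=\partial_l(\psi_i\,\partial_j\psi_l)-\partial_j(\psi_i\,\partial_l\psi_l).$$
After integration against $\Psi$ both sides are continuous in $H^1$, so for our $\psi$
$$\int\Psi_{ij}\,\partial_l\psi_i\,\partial_j\psi_l=\int\Psi_{ij}\,\partial_j\psi_i\,\mathrm{div}\,\psi+O\big(\|\nabla\Psi\|_\infty\|\psi\|_{L^2}\|\nabla\psi\|_{L^2}\big),$$
with error at most $C\delta^\beta\kappa\|\nabla\Psi\|_\infty$ by (ii) and (7.1). Finally $K'=K$ in $B_{5/2}$, so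
$$\int\Psi_{ij}\,\partial_j\psi_i\,\mathrm{div}\,\psi=a\int_K\Psi_{ij}\,\partial_j\psi_i+O(\sqrt{\mathcal D\kappa})\|\Psi\|_\infty,$$
and a.e. on $K\cap B_{5/2}$, $\nabla\psi=Q^T\nabla h=Q^TA+O(\delta)=S+O(\delta)$. This proves (7.5).

**Step 5: proof of (iii).** *We insert (7.5) into (7.2).* Use $\Psi=\nabla X$, and $\Psi=(\mathrm{div}X)I$, for which $a\langle S,I\rangle=a^2$. The result is $2\ell(\nabla hX)=2a\int_K\langle S,\nabla X\rangle+(\Lambda-a^2)\int_K\mathrm{div}X+O(\delta^\beta\kappa\|X\|_{C^2})$. The middle term is at most $C\sqrt\delta\kappa\|X\|_{C^1}$ by (i). $\square$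

## 8. Summability over scales

Let $x\in\Sigma$. Let $\eta\in C_c^\infty(B_2)$ be radial with $\int\eta=1$, $m(x,r):=\int U_{x,r}\,\eta$, and
$$b(x,r):=\kappa(x,4r)+\big(\mathcal W(x,4r)-\Lambda\omega_d\big)+|m(x,r)|^2\ \ge0 .$$
Nonnegativity is Lemma 3(a). The function $b$ measures how far $U_{x,r}$ is from linear.

**Lemma 5.** $\int_0^{r_*}b(x,r)\frac{dr}r\le C$. Moreover, for any $R\in[3,4]$ and $h,\varphi$ as in Section 7 for $U_{x,r}$, the harmonic function $g:=h-A_{x,r}y$ satisfies $\|g\|^2_{L^2(B_3)}\le C\,b(x,r)$.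

*Proof.* **Step 1: the sum.** *We integrate (4.5).* For $\rho\le4r_*$,
$$2\int_0^\rho\big[(\mathcal W(x,r)-\Lambda\omega_d)+\Lambda\kappa(x,r)\big]\frac{dr}r=H(x,\rho)-H(x,0+)\le C,\tag{8.1}$$
with nonnegative terms. For $m$, let $\tilde\eta\in C_c^\infty(B_2)$ be radial with $\nabla\tilde\eta=-\eta y$. Then $\frac d{dr}(rm)=\int(\nabla U_{x,r}\,y)\,\eta=-\int\nabla U_{x,r}\nabla\tilde\eta$, whose $i$-th component is $\ell(\tilde\eta e_i)$. By (7.1) it is bounded by $C\sqrt{\kappa(x,4r)}$. As $rm\to0$ when $r\to0$, Cauchy–Schwarz gives $|m(x,r)|^2\le\frac Cr\int_0^r\kappa(x,4s)\,ds$. By Fubini, as $\int_s^\rho r^{-2}dr\le s^{-1}$,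
$$\int_0^\rho|m|^2\frac{dr}r\le C\int_0^\rho\kappa(x,4s)\frac{ds}s .\tag{8.2}$$
The first statement follows from (8.1) and (8.2).

**Step 2: the bound on $g$.** *We expand $h$ and read (8.1)'s integrand off its Fourier modes.* Let $h=\sum_jh_j$ with $h_j$ homogeneous harmonic of degree $j$. Then $\int_{B_R}|\nabla h|^2=R^{-1}\sum_jj\|h_j\|^2_{L^2(\partial B_R)}$. Also $\int_{B_R}|\nabla U_{x,r}|^2=\int_{B_R}|\nabla h|^2+|\nabla\varphi|^2$, and $U_{x,r}=h$ on $\partial B_R$. Since $\mathcal W(x,Rr)=R^{-d}J_\Lambda(U_{x,r},B_R)-R^{-d-1}\int_{\partial B_R}|U_{x,r}|^2$,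
$$R^{-d-1}\sum_j(j-1)\|h_j\|^2_{L^2(\partial B_R)}=\mathcal W(x,Rr)-\Lambda\omega_d+R^{-d}\Big(\Lambda|K\cap B_R|-\int_{B_R}|\nabla\varphi|^2\Big).$$
As $\mathcal W(x,Rr)\le\mathcal W(x,4r)$, this gives $\sum_{j\ge2}\|h_j\|^2_{L^2(\partial B_R)}\le\|h_0\|^2_{L^2(\partial B_R)}+Cb$. By the mean value property $h_0=h(0)=\int h\eta=m+\int\varphi\eta$, and $\|\varphi\|_{L^2}\le C\sqrt{\kappa(x,4r)}$, so $|h_0|^2\le Cb$. Finally $\int h\otimes y\,\theta$ is the matrix of $h_1$, since the other $h_j$ are orthogonal to linear functions on spheres. It differs from $A_{x,r}$ by $\int\varphi\otimes y\,\theta=O(\sqrt{\kappa(x,4r)})$. Summing, with $\|h_j\|^2_{L^2(B_R)}\le C\|h_j\|^2_{L^2(\partial B_R)}$, we get $\|g\|^2_{L^2(B_3)}\le Cb$. $\square$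

## 9. The drift of $A_{x,r}$ and a one-sided bound for $A^TA$

Write $\dot{}=r\partial_r$. The matrix $A_{x,r}$ is $C^1$ in $r$. For $B\in\mathbb R^{k\times d}$, $\nabla(\zeta By)=\zeta B-\theta\,By\otimes y$, and one integration by parts gives
$$\langle\dot A_{x,r},B\rangle=\int(\nabla U_{x,r}\,y-U_{x,r})\cdot By\,\theta=-\int\nabla U_{x,r}:\nabla(\zeta By)=\ell(\zeta By).\tag{9.1}$$

**First attempt: sum the drift of $A$.** By (9.1) and (7.1), $|\dot A_{x,r}|\le C\sqrt{\kappa(x,4r)}$. By Lemma 5, $\int\kappa(x,4r)\frac{dr}r\le C$. So the drift is *square* integrable in $\frac{dr}r$, whereas convergence needs it integrable. These two bounds alone do not suffice: the scalar function $\alpha(r)=\sin(\log\log\frac1r)$ is bounded and has no limit at $0$. Yet $|r\alpha'(r)|\le1/\log\frac1r=:\sqrt{\kappa(r)}$, and $\int_0^{1/e}\kappa\,\frac{dr}r=\int_1^\infty t^{-2}dt=1$.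

**Second attempt: sum the drift of $G$.** Certain products gain a factor $\sqrt\kappa$. For all $x\in\Sigma\cap B_{r_*}(x_0)$ and $r\le r_*$,
$$|A_{x,r}^T\dot A_{x,r}|+|\dot A_{x,r}A_{x,r}^T|\le C\,b(x,r).\tag{9.2}$$
*Proof.* Take any $R\in[3,4]$, $g=h-Ay$ with $A=A_{x,r}$, and $\kappa=|B_4\setminus\Omega_{U_{x,r}}|\le Cb$. For $M\in\mathbb R^{d\times d}$, the test field $\zeta AMy$ is nearly of the form $\nabla h\,X$ with $X=\zeta My$, because $\nabla h=A+\nabla g$:
$$\langle A^T\dot A,M\rangle=\langle\dot A,AM\rangle=\ell(\zeta AMy)=\ell(\nabla h\,\zeta My)-\ell(\zeta\,\nabla g\,My).$$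
The first term is $O(|M|\kappa)$ by (7.2) and (7.1). The second is $-\int\varphi\cdot\Delta(\zeta\nabla g\,My)$ up to sign, hence $O(|M|\sqrt\kappa\,\|g\|_{L^2(B_3)})$ by interior estimates for $g$. By Lemma 5 both are $O(|M|b)$. For $T\in\mathbb R^{k\times k}$ use $Ay=h-g=U_{x,r}+\varphi-g$:
$$\langle\dot AA^T,T\rangle=\langle\dot A,TA\rangle=\ell(\zeta TAy)=\ell(\zeta TU_{x,r})+\ell(\zeta T\varphi)-\ell(\zeta Tg).$$
Here $\ell(\zeta TU_{x,r})=0$ by (4.1), $\ell(\zeta T\varphi)=O(|T|\kappa)$ by (7.1), and $\ell(\zeta Tg)=-\int\varphi\cdot\Delta(\zeta Tg)=O(|T|\sqrt\kappa\|g\|_{L^2(B_3)})$. $\square$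

So $|\dot G_{x,r}|\le Cb(x,r)$ with $b$ summable, and $G_{x,r}$ converges as $r\to0$ for each *fixed* $x\in\Sigma$. What is missing is uniformity in $x$. The tail $\int_0^rb\,\frac{ds}s$ is controlled through (8.1) by $H(x,4r)-H(x,0+)$. As $r\downarrow0$ the continuous functions $H(\cdot,r)$ decrease, and a decreasing limit of continuous functions is only upper semicontinuous: $\max(0,1-|x|/r)$ decreases to the indicator of $\{0\}$. By (6.1), $H(x,0+)=\omega_d\,\mathrm{tr}\,G(x)$, so what we know is that $\mathrm{tr}\,G$ cannot jump up in a limit of points. To exclude a drop of $\mathrm{tr}\,G=|A|^2$ at nearby points we would need a bound from below. The only one we have is $\|A\|_*\ge\lambda$, which is about a different quantity: $\mathrm{diag}(\lambda,0)$ and $\mathrm{diag}(\frac\lambda2,\frac\lambda2)$ both have nuclear norm $\lambda$, with $|A|^2=\lambda^2$ and $\frac{\lambda^2}2$. The information on the trace is too weak, and this is where the second attempt stops.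

What gets past this point is semicontinuity in the order of matrices. Suppose we knew $G_{x,\rho}\le G(x_0)+\text{small}\cdot I$ for $x$ near $x_0$. Taking square roots (Löwner), $\sqrt{G_{x,\rho}}\le\sqrt{G(x_0)}+\text{small}\cdot I$. If $\mathrm{tr}\sqrt{G(x_0)}=\lambda$ exactly, the floor $\mathrm{tr}\sqrt{G_{x,\rho}}\ge\lambda-\text{small}$ leaves no room, and the two roots must nearly agree. In the example above, $\mathrm{diag}(\frac\lambda2,\frac\lambda2)\le\mathrm{diag}(\lambda,0)+\text{small}\cdot I$ is false. The one-sided inequality comes from Lemma 4(iii): to leading order $r\partial_r(v\cdot Gv)$ is $2a\int_K\zeta\,v\cdot Sv\ge0$.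

**Proposition 6.** Let $\delta\le\delta_1$ and $r_0$ as in (6.1). For $x\in\Sigma\cap B_{r_0}(x_0)$, $0<r\le r_0$, $|v|=1$: $\ r\partial_r(v\cdot G_{x,r}v)\ge-C\delta^\beta\,b(x,r)$. Hence
$$G_{x,\rho}\le G_{x,r}+C\delta^\beta I\qquad(0<\rho\le r\le r_0).\tag{9.3}$$

*Proof.* Let $A=A_{x,r}$, $M=v\otimes v$, $X=\zeta My$, $\kappa=|B_4\setminus\Omega_{U_{x,r}}|\le Cb$. By (6.1), Lemma 4 applies; take its $R,h,\varphi$, and $g=h-Ay$. As $v\cdot Gv=|Av|^2$ and $\nabla h\,X=\zeta(A+\nabla g)My$,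
$$r\partial_r(v\cdot Gv)=2\langle\dot A,AM\rangle=2\ell(\zeta AMy)=2\ell(\nabla h\,X)-2\ell(\zeta\nabla g\,My).$$

**Step 1: the error term.** *It is small because $\varphi$ is small in $L^2$.* By Lemma 4(ii), interior estimates and Lemma 5,
$$|\ell(\zeta\nabla g\,My)|=\Big|\int\varphi\cdot\Delta(\zeta\nabla g\,My)\Big|\le C\|\varphi\|_{L^2}\|g\|_{L^2(B_3)}\le C\delta^\beta\sqrt\kappa\,\sqrt b\le C\delta^\beta b .$$

**Step 2: the main term.** *It has a sign up to small errors.* Since $\nabla X=\zeta M-\theta\,My\otimes y$, Lemma 4(iii) gives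
$$2\ell(\nabla h\,X)\ge2a\int_K\big[\zeta\langle S,M\rangle-\theta\,Sy\cdot My\big]-C\delta^\beta\kappa .$$
Here $\langle S,M\rangle=v\cdot Sv\ge0$ and $\zeta\ge0$. On $K$, $|Sy|=|Ay|=|Ay-U_{x,r}|\le\delta$. So $2\ell(\nabla h\,X)\ge-C\delta\kappa-C\delta^\beta\kappa\ge-C\delta^\beta b$.

**Step 3: integration.** Integrate from $\rho$ to $r$ in $\frac{ds}s$ and use $\int_0^{r_*}b\,\frac{ds}s\le C$ from Lemma 5. $\square$

**The limit $G(x)$.** Apply (9.3) with $x_0$ replaced by any $x\in\Sigma$: for each small $\delta$, $\limsup_{\rho\to0}v\cdot G_{x,\rho}v\le\liminf_{r\to0}v\cdot G_{x,r}v+C\delta^\beta$. So $G(x):=\lim_{r\to0}G_{x,r}$ exists for every $x\in\Sigma$. Every blow-up at $x$ is linear by Lemma 3(b). If $U_{x,r_n}\to A'y$, then $A_{x,r_n}\to A'$, so $A'^TA'=G(x)$ and $\mathrm{tr}\sqrt{G(x)}=\|A'\|_*\ge\lambda$.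

## 10. Above the threshold the minimizer is harmonic

The pinching argument needs $\mathrm{tr}\sqrt{G(x_0)}=\lambda$ exactly. If the trace is larger, Lemma 4(i) says that the zero set is a small fraction of itself in a smaller ball, and iteration makes it disappear.

**Proposition 7.** If $x_0\in\Sigma$ and $\mathrm{tr}\sqrt{G(x_0)}>\lambda$, then $U$ is harmonic near $x_0$.

*Proof.* Let $A_0$ be a blow-up at $x_0$, $3c_0:=\|A_0\|_*-\lambda>0$, and $\alpha:=\frac1{d+2}$.

**Step 1: one step of the iteration.** *We pass from scale $r$ to scale $sr$.* Suppose $U(y)=0$ and, for some $r$, some matrix $A$ and some $\delta_*\le\delta_1$,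
$$e_0:=\sup_{B_4}|U_{y,r}-Az|\le\delta_*,\qquad\|A\|_*\ge\lambda+c_0;\qquad\text{put }\kappa_0:=|B_4\setminus\Omega_{U_{y,r}}| .$$
Lemma 4 with $\delta=\delta_*$ provides $h,\varphi$. Since $a^2-\Lambda\ge\lambda c_0$, part (i) gives $|B_3\setminus\Omega_{U_{y,r}}|\le C\sqrt{\delta_*}\,c_0^{-1}\kappa_0$.

In $B_{5/2}$ the function $\varphi=h-U_{y,r}$ is $C$-Lipschitz and $|\varphi|\le2\delta_*$; also $\|\varphi\|^2_{L^2}\le C\kappa_0$. If $|\varphi(z)|=\mu$ for some $z\in B_2$, then $|\varphi|\ge\mu/2$ on a ball of radius $c\mu$ contained in $B_{5/2}$, so $\mu^{d+2}\le C\kappa_0$. Thus $\sup_{B_2}|\varphi|\le C\kappa_0^\alpha$.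

By the maximum principle $|h-Az|\le e_0$ in $B_R$, so $|D^2h|\le Ce_0$ in $B_2$ and $|\nabla h(0)-A|\le Ce_0$. Also $h(0)=\varphi(0)$, as $U_{y,r}(0)=0$. Let $0<s\le\frac12$, $A_1:=\nabla h(0)$. For $|z|<4$, $U_{y,sr}(z)=s^{-1}(h-\varphi)(sz)$ with $sz\in B_2$, so
$$U_{y,sr}(z)-A_1z=s^{-1}\big[h(sz)-h(0)-\nabla h(0)sz\big]+s^{-1}\big[\varphi(0)-\varphi(sz)\big].$$
Hence $e_1:=\sup_{B_4}|U_{y,sr}-A_1z|$ and $\kappa_1:=|B_4\setminus\Omega_{U_{y,sr}}|=s^{-d}|B_{4s}\setminus\Omega_{U_{y,r}}|$ satisfy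
$$e_1\le C_2s\,e_0+C_2s^{-1}\kappa_0^\alpha,\qquad\kappa_1\le s^{-d}C\sqrt{\delta_*}\,c_0^{-1}\kappa_0,\qquad|A_1-A|\le C_2e_0 .$$

**Step 2: iteration.** *We check that the hypotheses persist at all scales $s^ir$.* Fix $s\le\frac12$ with $C_2s\le\frac12$. Then take $\delta_*$ so small that $\kappa_1\le2^{-(d+2)}\kappa_0$, i.e. $\kappa_1^\alpha\le\frac12\kappa_0^\alpha$. As long as the hypotheses hold at the scales $r,sr,\dots,s^{i-1}r$, we have $\kappa_j^\alpha\le2^{-j}\kappa_0^\alpha$ for $j\le i$ and $e_{j+1}\le\frac12e_j+C_2s^{-1}2^{-j}\kappa_0^\alpha$ for $j<i$. So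
$$e_i\le2^{-i}e_0+C_2s^{-1}\,i\,2^{1-i}\kappa_0^\alpha\le C_3(3/4)^i(e_0+\kappa_0^\alpha),\qquad|A_i-A|\le C_2\sum_{j<i}e_j\le C_4(e_0+\kappa_0^\alpha),$$
with $C_3\ge1$ and $C_4$ depending also on $s$ but not on $i$. Suppose initially $\|A\|_*\ge\lambda+2c_0$, and $e_0+\kappa_0^\alpha$ is so small that $C_3(e_0+\kappa_0^\alpha)\le\delta_*$ and $\sqrt d\,C_4(e_0+\kappa_0^\alpha)\le c_0$. Then $e_i\le\delta_*$ and $\|A_i\|_*\ge\lambda+c_0$, so the hypotheses hold for all $i$. Hence $\kappa_i\to0$, and $y$ is not a density point of $\{U=0\}$.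

**Step 3: conclusion.** *We start the iteration at every zero of $U$ near $x_0$.* Given $\delta'>0$ choose a small $r_1\le r_*$ with $\sup_{B_8}|U_{x_0,r_1}-A_0z|\le\delta'$. If $y=x_0+r_1z_0$, $|z_0|<1$ and $U(y)=0$, then $|A_0z_0|\le\delta'$. As $U_{y,r_1}(z)=U_{x_0,r_1}(z_0+z)$, $\sup_{B_4}|U_{y,r_1}-A_0z|\le2\delta'$; also $\kappa_0\le C\delta'$ as in (7.3). Since $\|A_0\|_*=\lambda+3c_0$, for $\delta'$ small the iteration with $A=A_0$ shows that no such $y$ is a density point of $\{U=0\}$. By Lebesgue's theorem $|\{U=0\}\cap B_{r_1}(x_0)|=0$, and comparison with the harmonic replacement shows that $U$ is harmonic in $B_{r_1}(x_0)$. $\square$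

## 11. Pinching at the threshold and the $C^1$ hypersurface

**Proposition 8.** For every $x_0\in\Sigma$ and $\varepsilon>0$ there is $r_1>0$ such that $|G_{x,\rho}-G(x_0)|\le\varepsilon$ for all $x\in\Sigma\cap B_{r_1}(x_0)$ and $0<\rho\le r_1$.

*Proof.* **Case $\mathrm{tr}\sqrt{G(x_0)}>\lambda$.** By Proposition 7, $U$ is harmonic near $x_0$. Only the linear part of its expansion at $x$ contributes to $A_{x,\rho}$, so $A_{x,\rho}=\nabla U(x)$ for $x$ near $x_0$ and $\rho$ small, and the claim is the continuity of $\nabla U$.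

**Case $\mathrm{tr}\sqrt{G(x_0)}=\lambda$.** Given $\delta\le\delta_1$, take $r_0$ from (6.1) and $\bar r\le r_0$ with $|G_{x_0,\bar r}-G(x_0)|\le\delta$. By continuity of $x\mapsto A_{x,\bar r}$ there is $r_1\le\bar r$ with $|G_{x,\bar r}-G(x_0)|\le2\delta$ for $|x-x_0|<r_1$. By (9.3), for $x\in\Sigma\cap B_{r_1}(x_0)$ and $\rho\le r_1$, $G_{x,\rho}\le G(x_0)+C\delta^\beta I$. Löwner's theorem and $\sqrt{t+c}\le\sqrt t+\sqrt c$ on eigenvalues give
$$\sqrt{G_{x,\rho}}\le\sqrt{G(x_0)}+C\delta^{\beta/2}I .$$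
But $\mathrm{tr}\sqrt{G_{x,\rho}}=\|A_{x,\rho}\|_*\ge\lambda-\delta$ by (6.1). So the nonnegative matrix $\sqrt{G(x_0)}+C\delta^{\beta/2}I-\sqrt{G_{x,\rho}}$ has trace at most $\lambda+C\delta^{\beta/2}-(\lambda-\delta)\le C\delta^{\beta/2}$, hence norm at most $C\delta^{\beta/2}$. The roots are bounded, so $|G_{x,\rho}-G(x_0)|\le C\delta^{\beta/2}$, and $\delta$ is arbitrarily small. $\square$

Letting $\rho\to0$, $|G(x)-G(x_0)|\le\varepsilon$ on $\Sigma\cap B_{r_1}(x_0)$: $G$ is continuous on $\Sigma$. Moreover $|G_{x,\rho}-G(x)|\le2\varepsilon$ there for $\rho\le r_1$. Covering a compact subset of $\Sigma$ by finitely many such balls, $G_{x,\rho}\to G(x)$ uniformly on compact subsets of $\Sigma$. This is the target set in Section 3.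

**Proof of part 1.** Let $x_0\in\Sigma$ and $Z=\Sigma\cap\overline{B_{r_2}(x_0)}$ with $r_2<r_*$ small; $Z$ is compact by Lemma 3(a).

**Step 1: Whitney's condition.** *We show that $G(x)$ nearly annihilates secants.* For $x\neq y$ in $Z$ put $r=|x-y|$, $\xi=(y-x)/r$. Since $U_{x,r}(\xi)=U(y)/r=0$ and $|\xi|=1$, (6.1), applied around each point of $Z$ together with a finite covering of $Z$, gives $|A_{x,r}\xi|\le o(1)$ as $r\to0$, uniformly. So $|G_{x,r}\xi|\le C|A_{x,r}\xi|\le o(1)$, and by the uniform convergence of $G_{x,r}$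
$$|G(x)(y-x)|\le o(1)\,|y-x|\qquad\text{uniformly for }x,y\in Z,\ |x-y|\to0.\tag{11.1}$$

**Step 2: extension.** *We produce functions vanishing on $Z$ with independent gradients at $x_0$.* Let $j=\mathrm{rank}\,G(x_0)$; $j\ge1$ because $\mathrm{tr}\sqrt{G(x_0)}\ge\lambda>0$. Let $e_1,\dots,e_j$ be an orthonormal basis of $\mathrm{ran}\,G(x_0)$. On $Z$ put $f_i=0$ and $\nu_i(x)=G(x)e_i$, which is continuous. By symmetry of $G(x)$ and (11.1),
$$|f_i(y)-f_i(x)-\nu_i(x)\cdot(y-x)|=|e_i\cdot G(x)(y-x)|=o(|x-y|)$$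
uniformly. Whitney's theorem gives $F_i\in C^1(\mathbb R^d)$ with $F_i=0$ and $\nabla F_i=\nu_i$ on $Z$. The vectors $\nabla F_i(x_0)=G(x_0)e_i$, $1\le i\le j$, are linearly independent, because the symmetric matrix $G(x_0)$ is injective on its range. In particular $\nabla F_1(x_0)\ne0$, so by the implicit function theorem $\{F_1=0\}$ is, near $x_0$, an embedded $C^1$ hypersurface. It contains $\Sigma$ there. This proves part 1. $\square$

**Proof of part 3.** Likewise $\{F_1=\dots=F_j=0\}$ is near $x_0$ a $C^1$ manifold of dimension $d-j$ containing $\Sigma$. Since $G(x_0)=(A^{x_0})^TA^{x_0}$ for any blow-up $A^{x_0}$, $j=\mathrm{rank}\,A^{x_0}$. The dimension is optimal: if $\mathrm{rank}\,A=j\ge1$ and $\|A\|_*\ge\lambda$, then $U=Ax$ is a minimizer by Lemma 2, and its $\Sigma$ equals $\ker A$. (If $\min(k,d)<j$ for the original $k$, there is no such $A$, nor are there such points of $\Sigma$.) $\square$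

## 12. Unique blow-ups and the first-order expansion

**Proof of part 2.** Closedness of $\Sigma$ is Lemma 3(a). Let $Z\subset\Sigma$ be compact and contained in a small ball as in Section 11.

**Step 1: uniform tails.** *With $G$ continuous, the tails of $b$ become uniformly small.* By (6.1), and since $\int_{\partial B_1}y_iy_j=\omega_d\delta_{ij}$, $H(x,r)=\int_{\partial B_1}|U_{x,r}|^2\to\omega_d\,\mathrm{tr}\,G(x)$ as $r\to0$. On $Z$ the functions $H(\cdot,r)$ are continuous, monotone in $r$ by (4.5), and their limit is now known to be continuous. By Dini's theorem $H(x,r)-H(x,0+)\to0$ uniformly on $Z$. With (8.1) and (8.2), $\int_0^rb(x,s)\frac{ds}s\to0$ uniformly on $Z$ as $r\to0$.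

**Step 2: a cubic quantity converges.** *The matrix $G$ determines $A$ only up to a rotation in $\mathbb R^k$; the product $AG$ removes this freedom.* By (9.2),
$$|r\partial_r(A_{x,r}G_{x,r})|=\big|\dot AA^TA+A(\dot A^TA+A^T\dot A)\big|\le C\,b(x,r).$$
So $A_{x,r}G_{x,r}$ converges uniformly on $Z$ to a continuous limit $P(x)$.

**Step 3: uniqueness and continuity.** *We recover the limit of $A$ from $P$ and $G$.* Let $Z\ni x_n\to x$, $r_n\to0$, and $A_{x_n,r_n}\to A'$ along a subsequence. By the uniform convergences, $A'^TA'=G(x)$ and $A'G(x)=P(x)$. So $A'$ is determined on $\mathrm{ran}\,G(x)$ by $P(x)$, and it vanishes on $\ker G(x)=\ker A'$. Thus $A'=:A^x$ depends only on $x$. As the matrices are bounded, $A_{x_n,r_n}\to A^x$ for all such sequences. Taking $x_n=x$ shows that blow-ups are unique. Given $x_n\to x$, choose $r_n\to0$ with $|A_{x_n,r_n}-A^{x_n}|\le\frac1n$; then $A^{x_n}\to A^x$, so $x\mapsto A^x$ is continuous. If $A_{x,r}\to A^x$ were not uniform on $Z$, there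 would be $x_n\to x$ in $Z$ and $r_n\to0$ with $|A_{x_n,r_n}-A^{x_n}|\ge c>0$, while both terms tend to $A^x$. So the convergence is uniform.

**Step 4: expansion.** *We use closeness at the scale of the increment.* With (6.1) at scale $r=|y|$, around the points of $Z$, $|U_{x,r}(\xi)-A^x\xi|\to0$ uniformly for $x\in Z$, $|\xi|=1$. That is, $U(x+y)=A^xy+o(|y|)$ uniformly on $Z$. Compact subsets of $\Sigma$ are covered by finitely many such $Z$. $\square$

**Proof of part 4.** The first sentence is Lemma 2, and the second is Lemma 3(b). The third is Proposition 7, because $\|A^{x_0}\|_*=\mathrm{tr}\sqrt{G(x_0)}$. $\square$
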